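\title{The Krull--Schmidt theorem fails for profinite groups}

\begin{abstract}
We show that a decomposition of a profinite group as a direct product of indecomposable profinite groups need not be unique. For every prime $p$ we construct a second countable pro-$p$ group of nilpotency class $2$ that is a product of two indecomposable groups in two ways, the four factors being pairwise non-isomorphic. The number of indecomposable factors is not an invariant either: it can take any two prescribed values in $\{2,3,\dots,\aleph_0\}$. Uniqueness does hold when the center or the abelianization of the nonabelian part has finite exponent.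
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, homomorphisms between profinite groups are continuous, and a direct product $\prod_{i\in I}G_i$ of profinite groups is the full Cartesian product with the product topology. A profinite group $G$ is \emph{indecomposable} if every isomorphism $G\cong A\times B$ of profinite groups has $A$ or $B$ trivial. We say that $G$ has the \emph{Krull--Schmidt property} if, whenever
\[
G\cong\prod_{i\in I}G_i\cong\prod_{j\in J}H_j
\]
with all $G_i$ and $H_j$ nontrivial and indecomposable, there is a bijection $h\colon I\to J$ with $G_i\cong H_{h(i)}$ for all $i\in I$. The property says that the indecomposable factors, counted with multiplicity, are invariants of $G$, in the way that the prime factors of an integer are.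

The property is known in two cases. A profinite group is \emph{small} if for every $n$ it has only finitely many open normal subgroups of index $n$, and small profinite groups have the Krull--Schmidt property. Finite groups are small, and so are topologically finitely generated groups, since a homomorphism to a group of order $n$ is determined by the images of the generators. Abelian profinite groups also have the Krull--Schmidt property, although many of them, such as $\mathbb{F}_p^{\mathbb{N}}$, are not small. The following question was posed by Bar-On and Nikolov \cite{BN}.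

\begin{quote}
\emph{Does every profinite group, small or not, have the Krull--Schmidt property?}
\end{quote}

One would guess that it does. A profinite group is an inverse limit of finite groups, each of which has the property. The abelian case shows that a large supply of finite quotients is harmless by itself. And, as we shall see in Section~\ref{sec:exponent}, the projections belonging to any two decompositions commute on the commutator subgroup, so that two decompositions can differ only through homomorphisms into the center, which looks like an abelian problem again. Nevertheless the answer is negative.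

\begin{theorem}\label{thm:A}
For every prime $p$ there is a second countable pro-$p$ group $G$, nilpotent of class $2$, with $G\cong G_1\times G_2\cong H_1\times H_2$, where $G_1,G_2,H_1,H_2$ are nontrivial, indecomposable and pairwise non-isomorphic. In particular, $G$ does not have the Krull--Schmidt property.
\end{theorem}

Two factors is the least possible number: if $|I|=1$, then $G$ is indecomposable and $|J|=1$. In Theorem~\ref{thm:A} the number of factors is the same on both sides, but this need not be so.

\begin{theorem}\label{thm:B}
For all cardinals $2\le m\le n\le\aleph_0$ there is a second countable profinite group that is a product of exactly $m$, and also of exactly $n$, nontrivial indecomposable profinite groups.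
\end{theorem}

For second countable groups this range is complete. One factor on one side forces one factor on the other, and a second countable group has at most countably many nontrivial factors: the set $\{1\}$ is then an intersection of countably many basic open sets, each restricting finitely many coordinates, so every factor outside a countable set of indices lies in $\{1\}$.

The third result locates the failure. We write $Z(G)$ for the center of $G$ and $D(G)=\overline{[G,G]}$ for the closed commutator subgroup.

\begin{theorem}\label{thm:C}
Let $G=\prod_{i\in I}G_i=\prod_{j\in J}H_j$ be two decompositions of a profinite group as an internal direct product of nontrivial indecomposable groups, and let $G_N$ be the product of the nonabelian $G_i$. If $Z(G_N)$ or $G_N/D(G_N)$ has finite exponent (in particular, if $Z(G)$ or $G/D(G)$ has finite exponent), then there is a bijection $h\colon I\to J$ with $G_i\cong H_{h(i)}$ for all $i\in I$.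
\end{theorem}

So in any failure of the Krull--Schmidt property, the center and the abelianization both have infinite exponent.

All three theorems turn on one phenomenon: a homomorphism from an indecomposable nonabelian group to its center is nilpotent when its image has finite exponent, and need not be nilpotent otherwise. Section~\ref{sec:heisenberg} reduces Theorem~\ref{thm:A} to a problem about abelian pro-$p$ groups and their elements of order $p$, which Section~\ref{sec:shift} solves with a shift map. Section~\ref{sec:linking} uses the same isomorphism, for many primes at once, to prove Theorem~\ref{thm:B}. Section~\ref{sec:exponent} proves Theorem~\ref{thm:C} and ends by showing at which line its proof breaks down for the group of Theorem~\ref{thm:A}.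

\section{Conventions and standard facts}\label{sec:facts}

We put $[g,h]=ghg^{-1}h^{-1}$. For an abelian group $M$, written additively, $M[d]=\{z\in M: dz=0\}$; when $p$ is a fixed prime we call $M[p]$ the \emph{socle} of $M$. A profinite group is a compact, Hausdorff, totally disconnected topological group. We use the following facts.

\begin{itemize}
\item[(F1)] The image of a homomorphism of profinite groups is closed, and a bijective homomorphism is an isomorphism. Both follow from compactness.
\item[(F2)] Let $P,Q$ be closed subgroups of $G$ with $PQ=G$ and $P\cap Q=1$. If $P$ and $Q$ are both normal, or commute elementwise, then multiplication $P\times Q\to G$ is an isomorphism; we write $G=P\times Q$ and call $P$ and $Q$ \emph{direct factors}. Every isomorphism $G\cong A\times B$ arises in this way. We have $Z(G)=Z(P)\times Z(Q)$, so an abelian direct factor is central.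
\item[(F3)] In $G=\prod_iG_i$ we regard each $G_i$ as a closed normal subgroup. The subgroup generated by the $G_i$ is dense. A homomorphism from $G$ to a finite group has open kernel, hence is trivial on $\prod_{i\notin F}G_i$ for some finite set $F$. Moreover $D(G)=\prod_iD(G_i)$: the quotient by the right side is abelian, and the left side is closed and contains every $D(G_i)$.
\item[(F4)] A profinite group is \emph{pro-$p$} if all its quotients by open normal subgroups are $p$-groups. This class is closed under closed subgroups, quotients, products and extensions. An element of finite order in a pro-$p$ group has $p$-power order, and a group that is both pro-$p$ and pro-$\ell$ for primes $p\ne\ell$ is trivial.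
\end{itemize}

\section{Heisenberg groups over an abelian pro-$p$ group}\label{sec:heisenberg}

A counterexample must be nonabelian, but we would like to compute with abelian groups. We therefore attach to an abelian pro-$p$ group $M$ a nonabelian group $H(M)$ with center $M$ that is indecomposable even when $M$ is very decomposable. The device is to adjoin one element $x$ such that every element of the socle $M[p]$ is a commutator with $x$; then the socle cannot be shared between two direct factors.

Fix a prime $p$, and let $M$ be an abelian pro-$p$ group with $M[p]\ne0$. The socle is a closed subgroup and a vector space over $\mathbb{F}_p$. Let $H(M)=M\times M[p]\times\mathbb{F}_p$ with the product topology and the multiplication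
\[
(z,w,a)(z',w',a')=(z+z'+aw',\ w+w',\ a+a').
\]
For $M=\mathbb{Z}/p$ this is the group of upper unitriangular $3\times3$ matrices over $\mathbb{F}_p$, with $a$ and $w$ above the diagonal and $z$ in the corner.

\begin{lemma}\label{lem:H}
$H(M)$ is a pro-$p$ group, second countable if $M$ is. Identify $M$ with $M\times0\times0$. Then $Z(H(M))=M$ and $[H(M),H(M)]=M[p]$, so $H(M)$ is nilpotent of class $2$. The subgroup $N=M\times M[p]\times0$ is abelian, and the centralizer of any $g\notin N$ is abelian.
\end{lemma}

\begin{proof}
Both bracketings of a triple product have first coordinate $z+z'+z''+aw'+aw''+a'w''$, so the multiplication is associative; the identity is $(0,0,0)$ and $(z,w,a)^{-1}=(-z+aw,-w,-a)$. The operations are continuous, so $H(M)$ is profinite. The map $(z,w,a)\mapsto(w,a)$ is a homomorphism onto $M[p]\times\mathbb{F}_p$ with kernel $M$, so $H(M)$ is pro-$p$ by (F4). The subgroup $M$ is central, and comparing the two products of a pair of elements gives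
\begin{equation}\label{eq:comm}
[(z,w,a),(z',w',a')]=(aw'-a'w,\,0,\,0).
\end{equation}
If $(z,w,a)$ is central, then $a'=0$, $w'\neq0$ gives $a=0$, and $a'=1$, $w'=0$ gives $w=0$; so the center is $M$. All commutators lie in $M[p]$, and $[(0,0,1),(0,w',0)]=(w',0,0)$, so the commutator subgroup is $M[p]\neq0$. By \eqref{eq:comm}, $N$ is abelian.

Let $g=(z,w,a)$ with $a\ne0$, and let $h=(z',w',a')$ commute with $g$. Put $\lambda=a'/a\in\mathbb{F}_p$. Then $aw'=a'w$ gives $(w',a')=\lambda(w,a)$. Lifting $\lambda$ to an integer, $h$ and $g^\lambda$ have the same image in $H(M)/M$, so $h\in g^\lambda M$. Thus the centralizer of $g$ is generated by $g$ and the center, and is abelian.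
\end{proof}

If $M=M_0\times Q$ with $Q$ torsion-free, then $M[p]=M_0[p]$ and the formula for the product shows $H(M)=H(M_0)\times Q$. This is the only way in which $H(M)$ can decompose.

\begin{proposition}\label{prop:indec}
If $M$ has no nonzero torsion-free direct factor, then $H(M)$ is indecomposable.
\end{proposition}

\begin{proof}
Let $H(M)=P\times Q$. Since $H(M)$ is nonabelian, one factor, say $P$, is nonabelian, so $P\not\subseteq N$. Pick $g\in P\setminus N$. Then $Q$ lies in the centralizer of $g$, so $Q$ is abelian by Lemma~\ref{lem:H}. By (F2), $Q$ is central and $M=Z(P)\times Q$. Also $M[p]=[H(M),H(M)]=[P,P]\subseteq P$, so $Q\cap M[p]=0$. The pro-$p$ group $Q$ has no element of order $p$, so it is torsion-free by (F4). By hypothesis $Q=0$.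
\end{proof}

Next we ask which isomorphisms between products of centers extend to products of the groups $H(M)$. Some condition is needed: the finite groups $H(\mathbb{Z}/p)\times H((\mathbb{Z}/p)^3)$ and $H((\mathbb{Z}/p)^2)\times H((\mathbb{Z}/p)^2)$ both have order $p^{10}$ and center $(\mathbb{Z}/p)^4$, but their factors are indecomposable of orders $p^3,p^7$ and $p^5,p^5$, so they are not isomorphic by the Krull--Schmidt property of finite groups. The condition is that each socle be respected.

\begin{lemma}\label{lem:lift}
Let $M_1,M_2,L_1,L_2$ be abelian pro-$p$ groups with nonzero socles, and let $\theta\colon M_1\times M_2\to L_1\times L_2$ be an isomorphism such that $\theta(w_1,w_2)=(\theta_1w_1,\theta_2w_2)$ on $M_1[p]\times M_2[p]$, for isomorphisms $\theta_j\colon M_j[p]\to L_j[p]$. Then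
\[
\Theta\big((z_1,w_1,a_1),(z_2,w_2,a_2)\big)=\big((z_1^*,\theta_1w_1,a_1),(z_2^*,\theta_2w_2,a_2)\big),\qquad(z_1^*,z_2^*)=\theta(z_1,z_2),
\]
is an isomorphism $H(M_1)\times H(M_2)\to H(L_1)\times H(L_2)$.
\end{lemma}

\begin{proof}
The map $\Theta$ is a homeomorphism, and it is additive in the $w$- and $a$-coordinates. In the $z$-coordinates it respects the product because
\[
\theta\big((z_1,z_2)+(z_1',z_2')+(a_1w_1',a_2w_2')\big)=\theta(z_1,z_2)+\theta(z_1',z_2')+(a_1\theta_1w_1',\,a_2\theta_2w_2').\qedhere
\]
\end{proof}

Theorem~\ref{thm:A} is now reduced to an abelian problem: find four pairwise non-isomorphic abelian pro-$p$ groups $M_1,M_2,L_1,L_2$, with nonzero socles and without nonzero torsion-free direct factors, and an isomorphism $M_1\times M_2\to L_1\times L_2$ that respects both socles.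

\section{Moving a character without moving the socles}\label{sec:shift}

\subsection*{What the abelian groups must look like}
Let $V$ be an abelian pro-$p$ group, $c\colon V\to\mathbb{F}_p$ a surjection and $T=\ker c$. Inside $V\times V$ sit the subgroups $V\times T$ and $T\times V$ of index $p$. The flip exchanges them, but it also exchanges the two socles. We want an automorphism of $V\times V$ that carries $V\times T$ to $T\times V$ and fixes the socle pointwise: the extra generator is to move from the first factor to the second while the elements of order $p$ stay where they are.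

A homomorphism $\sigma\colon V\to V$ that kills $V[p]$ gives shears $(u,v)\mapsto(u,v+\sigma u)$ and $(u,v)\mapsto(u-\sigma v,v)$, which fix the socle. If moreover $c\sigma=c$, the shears act on the pair $(c(u),c(v))\in\mathbb{F}_p^2$ by the two elementary matrices, whose product exchanges the roles of the coordinates. How can $\sigma$ kill the socle and preserve $c$? For $z\in V[p^i]$ we have $p^{i-1}\sigma z=\sigma(p^{i-1}z)=0$, so $\sigma(V[p^i])\subseteq V[p^{i-1}]$ and $\sigma^i$ kills $V[p^i]$. Hence $c=c\sigma^i$ vanishes on all torsion elements and on their closure. In particular $V$ cannot have finite exponent. The obvious example $V=\mathbb{Z}_p\times\mathbb{Z}/p$, with $\sigma$ the projection to $\mathbb{Z}_p$, is excluded because it has a torsion-free direct factor. We need a group in which the torsion is not dense, but only just: an element outside the closure of the torsion subgroup whose $p$-th multiple is inside.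

\subsection*{The groups $V_k$ and $T_k$}
For $k\in\{1,2\}$ let
\[
U_k=\prod_{n\ge k}\mathbb{Z}/p^{n+1},\qquad V_k=\{u\in U_k: u_n\bmod p\text{ is independent of }n\},
\]
let $c\colon V_k\to\mathbb{F}_p$ be the common residue, and let $T_k=\ker c=\prod_{n\ge k}p\mathbb{Z}/p^{n+1}$. The subgroups $V_k$ and $T_k$ are closed, $c$ is a homomorphism, and $c(\mathbf{1})=1$ for $\mathbf{1}=(1,1,1,\dots)$, so $T_k$ has index $p$ in $V_k$. Note that $T_k\cong\prod_{n\ge k}\mathbb{Z}/p^n$. All these groups are second countable pro-$p$ groups. The index $k$ serves only to produce non-isomorphic copies of the construction.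

\begin{lemma}\label{lem:four}
\begin{itemize}
\item[(a)] $U_k[p]=V_k[p]=T_k[p]=\prod_{n\ge k}p^n\mathbb{Z}/p^{n+1}\neq0$.
\item[(b)] In both $V_k$ and $T_k$, the closure of the torsion subgroup is $T_k$.
\item[(c)] None of $V_1,T_1,V_2,T_2$ has a nonzero torsion-free direct factor.
\item[(d)] The groups $V_1,T_1,V_2,T_2$ are pairwise non-isomorphic.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The socle of $\mathbb{Z}/p^{n+1}$ is $p^n\mathbb{Z}/p^{n+1}$, which lies in $p\mathbb{Z}/p^{n+1}$ because $n\ge1$.

(b) The finitely supported elements of $T_k$ are torsion and dense in $T_k$. Conversely, let $u\in V_k$ with $du=0$ and $d\ge1$. Choose $n\ge k$ with $p^{n+1}\nmid d$. From $du_n=0$ in $\mathbb{Z}/p^{n+1}$ we see that $u_n$ is not a unit, so $c(u)=0$ and $u\in T_k$.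

(c) Let $M$ be one of the four groups, $t(M)$ the closure of its torsion subgroup, and $M=Q\times Q'$ with $Q$ torsion-free. The projection $M\to Q$ kills torsion elements, hence kills $t(M)$. So $Q$ is a quotient of $M/t(M)$, which has order $1$ or $p$ by (b). A finite torsion-free group is zero.

(d) The order of $M/t(M)$ is $p$ for $M=V_k$ and $1$ for $M=T_k$. It remains to recover $k$ from $t(M)\cong\prod_{n\ge k}\mathbb{Z}/p^n$. For $k=2$ every element of order $p$ has coordinates in $p^{n-1}\mathbb{Z}/p^n$ with $n\ge2$, so it lies in $p\,t(M)$. For $k=1$ a generator of the first factor $\mathbb{Z}/p$ has order $p$ and does not lie in $p\,t(M)$.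
\end{proof}

\subsection*{The shift}
For $k,l\in\{1,2\}$ define $\sigma\colon U_k\to U_l$ by
\[
(\sigma u)_n=u_{n+1}\bmod p^{n+1}\qquad(n\ge l).
\]
The coordinate $u_{n+1}\in\mathbb{Z}/p^{n+2}$ exists because $n+1\ge2\ge k$. We use the letter $\sigma$ for all four maps. Each is a homomorphism with two properties.
\begin{itemize}
\item[(S1)] $\sigma$ kills $U_k[p]$, because $u_{n+1}\in p^{n+1}\mathbb{Z}/p^{n+2}$ reduces to $0$ modulo $p^{n+1}$. This is where the growth of the moduli is used.
\item[(S2)] $\sigma(V_k)\subseteq V_l$ and $c(\sigma u)=c(u)$, because reduction modulo $p^{n+1}$ preserves the residue modulo $p$.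
\end{itemize}

\begin{lemma}\label{lem:theta}
For $k,l\in\{1,2\}$ the map
\[
\theta(u,v)=\big(u-\sigma(v+\sigma u),\ v+\sigma u\big)
\]
is an isomorphism $V_k\times T_l\to T_k\times V_l$. It is the identity on $U_k[p]\times U_l[p]$, and if $\theta(u,v)=(u^*,v^*)$, then $c(v^*)=c(u)$.
\end{lemma}

\begin{proof}
The formula defines an automorphism of $V_k\times V_l$, namely the shear $(u,v)\mapsto(u,v+\sigma u)$ followed by the shear $(u,v)\mapsto(u-\sigma v,v)$; each shear is inverted by changing the sign of $\sigma$. By (S2),
\[
c(u^*)=c(u)-c(v)-c(u)=-c(v),\qquad c(v^*)=c(v)+c(u).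
\]
So $(u^*,v^*)\in T_k\times V_l$ if and only if $c(v)=0$, that is, if and only if $(u,v)\in V_k\times T_l$; and then $c(v^*)=c(u)$. By (S1) both shears fix the socle pointwise.
\end{proof}

\begin{example}\label{ex:telescope}
The formula for $\theta$ also defines an automorphism of $U_k\times U_l$, and there one can watch the generator move. Let $\delta_n$ have coordinate $1$ at $n$ and $0$ elsewhere, and let $u=\delta_k+\dots+\delta_N$ with $N\ge3$. Then $\sigma u=\delta_l+\dots+\delta_{N-1}$ and $\sigma\sigma u=\delta_k+\dots+\delta_{N-2}$, so
\[
\theta(\delta_k+\dots+\delta_N,\,0)=(\delta_{N-1}+\delta_N,\ \delta_l+\dots+\delta_{N-1}).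
\]
At each finite stage a remainder $\delta_{N-1}+\delta_N$ is left in the first factor. As $N\to\infty$ it tends to $0$, and in the limit $\theta(\mathbf{1},0)=(0,\mathbf{1})$. Meanwhile $\sigma(p^n\delta_n)=0$, so the socle elements $(p^n\delta_n,0)$ do not move.
\end{example}

\begin{remark}\label{rem:trivial}
The mere existence of an isomorphism $V_1\times T_2\cong T_1\times V_2$ is not the point. The projection $V_1\to V_2$ has kernel $p\mathbb{Z}/p^2$ and the section $v\mapsto(v_2\bmod p^2,v_2,v_3,\dots)$, so $V_1\cong\mathbb{Z}/p\times V_2$; also $T_1\cong\mathbb{Z}/p\times T_2$. Both products are thus isomorphic to $\mathbb{Z}/p\times V_2\times T_2$. But the resulting isomorphism sends the part $\mathbb{Z}/p$ of $V_1[p]$ into $T_1$ and the part $V_2[p]$ into $V_2$, so Lemma~\ref{lem:lift} does not apply to it.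
\end{remark}

\begin{corollary}\label{cor:Theta}
For $k,l\in\{1,2\}$ there is an isomorphism
\[
\Theta\colon H(V_k)\times H(T_l)\to H(T_k)\times H(V_l)
\]
of the form $\big((z_1,w_1,a_1),(z_2,w_2,a_2)\big)\mapsto\big((z_1^*,w_1,a_1),(z_2^*,w_2,a_2)\big)$, where $(z_1^*,z_2^*)=\theta(z_1,z_2)$ and $c(z_2^*)=c(z_1)$.
\end{corollary}

\begin{proof}
By Lemma~\ref{lem:four}(a), $V_k$ and $T_k$ have the same socle, and so do $T_l$ and $V_l$. Apply Lemma~\ref{lem:lift} to the map $\theta$ of Lemma~\ref{lem:theta}, with $\theta_1$ and $\theta_2$ the identity maps.
\end{proof}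

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Corollary~\ref{cor:Theta} with $k=1$, $l=2$ gives
\[
G=H(V_1)\times H(T_2)\cong H(T_1)\times H(V_2).
\]
By Lemma~\ref{lem:H}, the four factors, and hence $G$, are second countable pro-$p$ groups of class $2$. The factors are indecomposable by Proposition~\ref{prop:indec} and Lemma~\ref{lem:four}(c). Their centers are $V_1,T_2,T_1,V_2$, which are pairwise non-isomorphic by Lemma~\ref{lem:four}(d).
\end{proof}

This group lies outside all the positive results, as it must. It maps onto $T_2[p]\cong\mathbb{F}_p^{\mathbb{N}}$ by a $w$-coordinate, so it has infinitely many open normal subgroups of index $p$. Its center contains $T_2$, and its abelianization contains $T_2/T_2[p]\cong pT_2$; both have infinite exponent.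

\section{The number of factors}\label{sec:linking}

Take $k=l=1$ in Corollary~\ref{cor:Theta}. The two sides are now the same product in the opposite order, but $\Theta$ is not the flip: it moves the character $c$ from the first factor to the second and leaves the characters $a_1,a_2$ in place. This can be used to change the number of factors. Suppose that we can glue a product $\prod_pK_p$ into one indecomposable group by letting it act on an abelian group through characters $K_p\to\mathbb{F}_p$. Glue a product of groups $H(V_1)$ through $c$, and a product of groups $H(T_1)$ through $a$; this gives two indecomposable groups. After $\Theta$ is applied, both kinds of glue are attached to the second coordinates, and the first coordinates fall apart. We take one group $K_p$ for each prime $p$ in a set, because then every decomposition of $\prod_pK_p$ is forced to respect the $K_p$.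

\subsection*{The linking module}
Let $\Pi$ be a nonempty countable set of primes and fix $r\in\Pi$. For $p\in\Pi$ choose a prime $q_p\equiv1\pmod{pr}$, which exists by Dirichlet's theorem on primes in arithmetic progressions. Let $A_p$ be the additive group of $\mathbb{F}_{q_p}$ and $A=\prod_{p\in\Pi}A_p$. Since $\mathbb{F}_{q_p}^*$ is cyclic of order divisible by $p$ and by $r$, we can fix injective homomorphisms $\varepsilon_p\colon\mathbb{F}_p\to\mathbb{F}_{q_p}^*$ for $p\in\Pi$ and $\eta_p\colon\mathbb{F}_r\to\mathbb{F}_{q_p}^*$ for $p\in\Pi\setminus\{r\}$. Let $C=\prod_{p\in\Pi}\mathbb{F}_p$ act on $A$: the element $(x_p)_{p\in\Pi}$ multiplies $A_r$ by $\varepsilon_r(x_r)$, and $A_p$ by $\varepsilon_p(x_p)\eta_p(x_r)$ for $p\ne r$. The action on each $A_p$ depends on at most two coordinates, so the action is continuous. Moreover,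
\begin{equation}\label{eq:link}
\text{if }(x_\ell)_{\ell\in\Pi}\text{ acts trivially on }A_p,\text{ then }x_p=0\text{ and }x_r=0.
\end{equation}
For $p=r$ this is the injectivity of $\varepsilon_r$. For $p\ne r$ the order of $\varepsilon_p(x_p)$ divides $p$ and that of $\eta_p(x_r)$ divides $r$, so the product is $1$ only if both are $1$. The factor $\eta_p$ is the link that ties the prime $p$ to the prime $r$.

\begin{example}\label{ex:210}
Let $\Pi=\{2,3\}$, $r=2$, $q_2=5$, $q_3=7$. Then $(x_2,x_3)$ can be taken to act on $\mathbb{F}_5$ by $(-1)^{x_2}$ and on $\mathbb{F}_7$ by $2^{x_3}(-1)^{x_2}$, since $2$ has order $3$ modulo $7$. The group $A\rtimes C$ has order $210$. If it equals $P\times Q$ with $|P|$ even, then $|Q|$ is odd and $Q$ commutes with an involution. An involution inverts the normal Sylow subgroups $\mathbb{F}_5$ and $\mathbb{F}_7$, so $Q$ contains neither and $|Q|$ divides $3$. Then $Q$ is central, while elements of order $3$ act nontrivially on $\mathbb{F}_7$. So $Q=1$. Without the link $(-1)^{x_2}$ on $\mathbb{F}_7$, the group would be the product $(\mathbb{F}_5\rtimes\mathbb{F}_2)\times(\mathbb{F}_7\rtimes\mathbb{F}_3)$.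
\end{example}

A semidirect product of profinite groups under a continuous action is profinite in the product topology. We allow several copies of $A$, since both kinds of glue will end up on the same group.

\begin{proposition}\label{prop:link}
Let $K=\prod_{p\in\Pi}K_p$ with each $K_p$ a nontrivial indecomposable pro-$p$ group. Let $s\ge1$, and for $1\le k\le s$ let $f^{(k)}=\prod_pf^{(k)}_p\colon K\to C$ with all $f_p^{(k)}\colon K_p\to\mathbb{F}_p$ surjective. Let $A^{(k)}=\prod_pA^{(k)}_p$ be a copy of $A$ on which $K$ acts through $f^{(k)}$, and let $B=\prod_{k=1}^sA^{(k)}$. Then $X=B\rtimes K$ is indecomposable.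
\end{proposition}

\begin{proof}
Extend $f^{(k)}$ to $X$ through $X\to K$, and write $f^{(k)}_p\colon X\to\mathbb{F}_p$ for its $p$-th coordinate. As $B$ is abelian, conjugation by $x\in X$ on $A^{(k)}$ is the action of $f^{(k)}(x)$. Let $X=P\times Q$. We first show that $B$ splits along $P$ and $Q$, then pass to $K=X/B$.

\emph{Each $A_p^{(k)}$ lies in $P$ or in $Q$.} The subgroup $R=A_p^{(k)}$ is normal of prime order, and it is not central, by \eqref{eq:link} and the surjectivity of $f_p^{(k)}$. If $R$ lay in neither factor, then $R\cap P=R\cap Q=1$, so $[R,P]\subseteq R\cap P=1$ and $[R,Q]\subseteq R\cap Q=1$, and $R$ would be central.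

\emph{Each $A^{(k)}$ lies in $P$ or in $Q$.} Fix $k$ and write $f=f^{(k)}$. Exchanging $P$ and $Q$ if necessary, let $A_r^{(k)}\subseteq P$, and suppose $A_p^{(k)}\subseteq Q$ for some $p\ne r$. Then $Q$ centralizes $A_r^{(k)}$ and $P$ centralizes $A_p^{(k)}$, so \eqref{eq:link} gives $f_r(Q)=0$ and $f_r(P)=0$. Hence $f_r(X)=0$, contrary to surjectivity. So all $A_p^{(k)}$ lie in $P$, and so does $A^{(k)}$ by (F3), as $P$ is closed.

\emph{Passage to $K$.} By symmetry let $A^{(1)}\subseteq P$. Then $Q$ centralizes every $A^{(1)}_p$, so $f^{(1)}(Q)=0$ by \eqref{eq:link}. Let $B_P$ and $B_Q$ be the products of those $A^{(k)}$ that lie in $P$ and in $Q$, respectively, so that $B=B_P\times B_Q$. If $b_Pb_Q\in Q$ with $b_P\in B_P$ and $b_Q\in B_Q$, then $b_P\in P\cap Q=1$; thus $B\cap Q=B_Q$. Now $K\cong X/B\cong P/B_P\times Q/B_Q$, which means that $K=P'\times Q'$ for the images $P',Q'$ of $P,Q$ in $K$.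

\emph{The decomposition respects each $K_p$.} An element $g=(g_\ell)\in K$ lies in $K_p$ if and only if $\overline{\langle g\rangle}$ is pro-$p$. Indeed, if $\overline{\langle g\rangle}$ is pro-$p$ and $\ell\ne p$, then its image $\overline{\langle g_\ell\rangle}$ is both pro-$p$ and pro-$\ell$, hence trivial; the converse holds by (F4). Therefore every endomorphism of $K$ maps $K_p$ into $K_p$. Applied to the projections onto $P'$ and $Q'$, this gives $K_p=(K_p\cap P')\times(K_p\cap Q')$. Since $K_p$ is indecomposable, $K_p\subseteq P'$ or $K_p\subseteq Q'$, and the second case is impossible because $f^{(1)}(Q')=0$ while $f^{(1)}_p(K_p)\ne0$. So $P'$ contains every $K_p$, whence $P'=K$ and $Q'=1$.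

\emph{Conclusion.} We have $Q\subseteq B$, so $Q=B_Q$ is an abelian direct factor and hence central. No $A^{(k)}$ is central, so $B_Q$ is an empty product and $Q=1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
For $p\in\Pi$ let $V_{1,p}$, $T_{1,p}$ be the groups $V_1$, $T_1$ at the prime $p$, and put $H^V_p=H(V_{1,p})$ and $H^T_p=H(T_{1,p})$. These are nontrivial indecomposable pro-$p$ groups. On both we have the surjective homomorphism $\chi_p(z,w,a)=a$ to $\mathbb{F}_p$. On $H^V_p$ we also have the surjection $c_p(z,w,a)=c(z)$, which is a homomorphism because $c(aw')=0$ for $w'\in V_{1,p}[p]\subseteq T_{1,p}$. Let $\chi=\prod_p\chi_p$ and $c=\prod_pc_p$, put $K^V=\prod_pH^V_p$ and $K^T=\prod_pH^T_p$, and let $A,A'$ be two copies of the linking module. By Proposition~\ref{prop:link} the groups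
\[
X=A'\rtimes_cK^V,\qquad Y=A\rtimes_\chi K^T,\qquad X'=(A'\times A)\rtimes_{(c,\chi)}K^V
\]
are indecomposable. We claim that $X\times Y\cong X'\times\prod_{p\in\Pi}H^T_p$.

We have $X\times Y=(A'\times A)\rtimes(K^V\times K^T)$, where $(g_1,g_2)$ acts on $A'$ through $c(g_1)$ and on $A$ through $\chi(g_2)$. The isomorphisms $\Theta_p$ of Corollary~\ref{cor:Theta} with $k=l=1$ combine to an isomorphism $\Psi\colon K^V\times K^T\to K^T\times K^V$. If $\Psi(g_1,g_2)=(g_1^*,g_2^*)$, then $c(g_2^*)=c(g_1)$ and $\chi(g_2^*)=\chi(g_2)$. Let $(h_1,h_2)\in K^T\times K^V$ act on $A'$ through $c(h_2)$ and on $A$ through $\chi(h_2)$. Then $g$ and $\Psi(g)$ act on $A'\times A$ in the same way, so $(b,g)\mapsto(b,\Psi(g))$ is an isomorphism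
\[
X\times Y\to(A'\times A)\rtimes(K^T\times K^V).
\]
On the right $K^T$ acts trivially, so the right side is $K^T\times X'$. This proves the claim.

Thus $X\times Y$ is a product of $2$, and also of $1+|\Pi|$, nontrivial indecomposable groups, and it is second countable because $\Pi$ is countable. If $m=n$, take $(\mathbb{Z}/2)^m$. If $m<n$, then $m$ is finite. Choose $|\Pi|=n-m+1$ for finite $n$ and $|\Pi|=\aleph_0$ for $n=\aleph_0$. The group $X\times Y\times(\mathbb{Z}/2)^{m-2}$ has a decomposition with $2+(m-2)=m$ factors and one with $1+|\Pi|+(m-2)=n$ factors.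
\end{proof}

\section{Finite exponent}\label{sec:exponent}

To compare two decompositions of $G$, restrict the projections of the second to a factor $G_i$ of the first and project back to $G_i$. For each $j$ this gives two endomorphisms $\alpha,\beta$ of $G_i$ with $g=\alpha(g)\beta(g)$, coming from $H_j$ and from its complement. We want to show that $\alpha$ is an automorphism for some $j$. It will turn out that $\alpha\beta$ maps $G_i$ into its center, and that everything follows once $\alpha\beta$ is nilpotent. So the difficulty is concentrated in Proposition~\ref{prop:nil} below. An endomorphism $\nu$ is \emph{nilpotent} if $\nu^t$ is trivial for some $t\ge1$.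

\subsection*{Homomorphisms into the center}
A \emph{cyclic factor} of a profinite group is a direct factor isomorphic to $\mathbb{Z}/p^n$ with $p$ prime and $n\ge1$. A nonabelian indecomposable group has none. Cyclic factors are detected as follows.

\begin{lemma}\label{lem:cyclic}
Let $L$ be a profinite group, $s\colon L\to\mathbb{Z}/p^n$ a homomorphism with $n\ge1$, and $z\in Z(L)$ an element with $z^{p^n}=1$ such that $s(z)$ generates $\mathbb{Z}/p^n$. Then $L=\ker s\times\langle z\rangle$ with $\langle z\rangle\cong\mathbb{Z}/p^n$.
\end{lemma}

\begin{proof}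
The group $\langle z\rangle$ has order at most $p^n$ and maps onto $\mathbb{Z}/p^n$, so $s$ restricts to an isomorphism on it. Hence $\ker s\cap\langle z\rangle=1$ and $\ker s\cdot\langle z\rangle=L$. Both subgroups are closed and normal, so (F2) applies.
\end{proof}

Let $E$ be an abelian profinite group, written multiplicatively. A \emph{character} of $E$ is a continuous homomorphism to the discrete group $\mathbb{Q}/\mathbb{Z}$; the characters form an abelian group $Y$ under addition. We need three elementary parts of Pontryagin duality.
\begin{itemize}
\item[(P1)] A character $\phi$ of a closed subgroup $W$ extends to $E$. Choose an open subgroup $O$ of $E$ with $O\cap W\subseteq\ker\phi$; then $\phi$ is a character of the subgroup $WO/O$ of the finite group $E/O$, and it extends because $\mathbb{Q}/\mathbb{Z}$ is divisible.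
\item[(P2)] If $\phi(z)=0$ for all $\phi\in Y$, then $z=1$. Indeed, an element $z\neq1$ survives in some finite quotient $E/O$, where characters separate points.
\item[(P3)] If $\phi\in Y$ vanishes on all $z$ with $z^d=1$, then $\phi\in dY$. Indeed, $z^d\mapsto\phi(z)$ is then a well-defined character of the closed subgroup $E^d$, continuous by (F1); if $\psi$ extends it to $E$, then $\phi(z)=\psi(z^d)=d\psi(z)$.
\end{itemize}

\begin{proposition}\label{prop:nil}
Let $L$ be a profinite group without cyclic factor, and let $\nu\colon L\to Z(L)$ be a homomorphism with $\nu(L)^e=1$ for some $e\ge1$. Then $\nu$ is nilpotent.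
\end{proposition}

\begin{proof}
Let $E=\{z\in Z(L):z^e=1\}$, a closed subgroup containing $\nu(L)$. Let $Y$ be its character group, so $eY=0$, and define the endomorphism $\mu$ of $Y$ by $\mu(\phi)=\phi\circ\nu|_E$. The idea is that $\mu$ makes elements of order $p$ more divisible by $p$, which cannot go on forever in a group of finite exponent.

Fix a prime $p$ dividing $e$. We claim that for all $h\ge0$,
\begin{equation}\label{eq:height}
\mu\big(Y[p]\cap p^hY\big)\subseteq Y[p]\cap p^{h+1}Y.
\end{equation}
Let $y=p^h\phi\in Y[p]$ and put $n=h+1$. Then $\mu(y)\in Y[p]$, and $p^n\phi=py=0$, so $\phi$ takes values in $p^{-n}\mathbb{Z}/\mathbb{Z}\cong\mathbb{Z}/p^n$. Suppose $\mu(y)\notin p^nY$. By (P3) there is $z\in E$ with $z^{p^n}=1$ and $\mu(y)(z)\ne0$, that is, $p^{n-1}\phi(\nu(z))\neq0$. Since $\nu(L)\subseteq E$, the map $s=\phi\circ\nu$ is a homomorphism $L\to p^{-n}\mathbb{Z}/\mathbb{Z}$ defined on all of $L$, and $s(z)$ is a generator. By Lemma~\ref{lem:cyclic}, $L$ has a cyclic factor, a contradiction. This proves \eqref{eq:height}.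

Write $e=p^ke'$ with $p\nmid e'$. An element of $Y[p]\cap p^kY$ is killed by $p$ and by $e'$, so it is $0$. By \eqref{eq:height}, $\mu^k$ kills $Y[p]$. For $y\in Y[p^i]$ we get $p^{i-1}\mu^k(y)=\mu^k(p^{i-1}y)=0$, so $\mu^k(Y[p^i])\subseteq Y[p^{i-1}]$ and $\mu^{k^2}$ kills $Y[p^k]$. Since $eY=0$, the group $Y$ is the sum of the finitely many subgroups $Y[p^k]$ with $p^k$ running over the maximal prime powers dividing $e$. So $\mu^t=0$ for some $t$. Then $\phi(\nu^t(z))=0$ for all $\phi\in Y$ and $z\in E$, so $\nu^t(E)=1$ by (P2), and $\nu^{t+1}(L)\subseteq\nu^t(E)=1$.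
\end{proof}

Both hypotheses are needed. The identity of $L=\mathbb{Z}/p$ is not nilpotent. And $L=H(V_1)$ has no cyclic factor, while $\nu(z,w,a)=(\sigma z,0,0)$ is a homomorphism into the center by (S1) and fixes $(\mathbf{1},0,0)$.

\subsection*{Normal endomorphisms}
An endomorphism $\varphi$ of $G$ is \emph{normal} if $\varphi(hgh^{-1})=h\varphi(g)h^{-1}$ for all $g,h\in G$. The projection onto a direct factor $P$ of $G=P\times Q$ is normal, because conjugation preserves $P$ and $Q$. Composites of normal endomorphisms are normal.

\begin{lemma}\label{lem:normal}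
Let $\varphi,\psi$ be normal endomorphisms of $G$. Then $\varphi[g,h]=[\varphi g,h]=[g,\varphi h]$ for all $g,h\in G$, and $\varphi\psi=\psi\varphi$ on $D(G)$.
\end{lemma}

\begin{proof}
From $[g,h]=g\cdot(hg^{-1}h^{-1})$ we get $\varphi[g,h]=\varphi(g)\,h\varphi(g)^{-1}h^{-1}=[\varphi g,h]$, and from $[g,h]=(ghg^{-1})\cdot h^{-1}$ we get $\varphi[g,h]=g\varphi(h)g^{-1}\varphi(h)^{-1}=[g,\varphi h]$. Hence $\varphi\psi[g,h]=\varphi[g,\psi h]=[\varphi g,\psi h]=\psi[\varphi g,h]=\psi\varphi[g,h]$. The set where $\varphi\psi$ and $\psi\varphi$ agree is a closed subgroup, so it contains $D(G)$.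
\end{proof}

\begin{lemma}\label{lem:complement}
Let $G=P\times P'=Q\times Q'$, with projections $\pi$ onto $P$ and $\rho$ onto $Q$. If $\alpha=\pi\rho|_P$ is bijective, then $\rho|_P$ is injective and $Q=\rho(P)\times(Q\cap P')$.
\end{lemma}

\begin{proof}
If $\rho(g)\in P'=\ker\pi$ with $g\in P$, then $\alpha(g)=1$ and $g=1$. So $\rho|_P$ is injective and $\rho(P)\cap P'=1$. For $x\in Q$ let $g=\alpha^{-1}(\pi(x))$; then $\pi(\rho(g)^{-1}x)=1$, so $x\in\rho(P)(Q\cap P')$. Both subgroups are closed and normal in $G$; for $\rho(P)$ this holds because $h\rho(g)h^{-1}=\rho(hgh^{-1})$. Now (F2) applies.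
\end{proof}

\subsection*{Proof of Theorem~\ref{thm:C}}
Write $G=G_N\times G_A=H_N\times H_A$, where $G_N,H_N$ are the products of the nonabelian factors and $G_A,H_A$ those of the abelian factors. Since $Z(G_N)$ is a subgroup of $Z(G)$ and $G_N/D(G_N)$ is a quotient of $G/D(G)$, the parenthetical cases are covered by the main hypothesis. Let $e$ be the finite exponent in the hypothesis. Let $\pi_i,\rho_j$ be the projections onto $G_i,H_j$, and $\rho_j'$ the projection onto $\prod_{k\ne j}H_k$. Put $D=D(G)$ and $D_i=D(G_i)$, so that $D=\prod_iD_i$ by (F3).

\medskip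
\emph{Step 0. If $L$ is $G_N$ or a nonabelian $G_i$, then every homomorphism $\nu\colon L\to Z(L)$ is nilpotent.} This is the only place where the hypothesis on exponents is used. If $Z(G_N)^e=1$, then $Z(L)^e=1$ because $Z(L)\subseteq Z(G_N)$. If $(G_N/D(G_N))^e=1$, then $\nu$ factors through $L/D(L)$, a quotient of $G_N/D(G_N)$. In both cases $\nu(L)^e=1$. By Proposition~\ref{prop:nil} it remains to see that $L$ has no cyclic factor. For $L=G_i$ this was noted above. Suppose $G_N=L'\times\langle z\rangle$ with $z$ of order $p^n$, and let $s\colon G_N\to\mathbb{Z}/p^n$ be the projection, with $s(z)=1$. By (F3) there is a finite set $F$ of indices with $1=s(z)=\sum_{i\in F}s(z_i)$, where $z_i$ are the coordinates of $z$. The nonunits of $\mathbb{Z}/p^n$ form a subgroup, so some $s(z_i)$ is a unit. As $z$ is central, $z_i\in Z(G_i)$, and $z_i^{p^n}=1$. By Lemma~\ref{lem:cyclic} the nonabelian group $G_i$ has a cyclic factor, a contradiction.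

\medskip
\emph{Step 1. A dichotomy.} Let $G_i$ be nonabelian, $j\in J$, and put $\alpha=\pi_i\rho_j|_{G_i}$, $\beta=\pi_i\rho'_j|_{G_i}$. These are normal endomorphisms of $G_i$. We show that \emph{either $\alpha$ is nilpotent, or $\beta$ is nilpotent and $\alpha$ is bijective}, and that
\begin{equation}\label{eq:onD}
\alpha=\rho_j\quad\text{and}\quad\beta=\rho'_j\quad\text{on }D_i.
\end{equation}

Applying $\pi_i$ to $g=\rho_j(g)\rho_j'(g)$ gives $g=\alpha(g)\beta(g)$ for $g\in G_i$. The images $\alpha(G_i)$ and $\beta(G_i)$ commute elementwise, because $\rho_j(G)$ and $\rho'_j(G)$ do. The identity $g=\alpha(g)\beta(g)$ applied to $\beta(g)$ gives $\beta(g)=\alpha\beta(g)\,\beta^2(g)$, and $\beta$ applied to the identity gives $\beta(g)=\beta\alpha(g)\,\beta^2(g)$. Hence $\alpha\beta=\beta\alpha$.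

For $d\in D_i$, Lemma~\ref{lem:normal} gives $\alpha(d)=\pi_i\rho_j(d)=\rho_j\pi_i(d)=\rho_j(d)$, and the same computation with $\rho'_j$ gives $\beta(d)=\rho'_j(d)$. This is \eqref{eq:onD}. Since $\beta(D_i)\subseteq D_i$, we get $\alpha\beta(d)=\rho_j\rho_j'(d)=1$. Therefore $[\alpha\beta(g),h]=\alpha\beta[g,h]=1$ for $g,h\in G_i$, so $\alpha\beta$ maps $G_i$ into $Z(G_i)$. By Step~0 there is $t\ge1$ such that $\alpha^t\beta^t=(\alpha\beta)^t$ is trivial.

Apply the rule $y=\alpha(y)\beta(y)$ to $x\in G_i$, then to each of the two factors, and so on, $2t-1$ times. Since $\alpha\beta=\beta\alpha$, this writes $x$ as a product of $2^{2t-1}$ terms of the form $\alpha^k\beta^{l}(x)$ with $k+l=2t-1$, and each term has $k\ge t$ or $l\ge t$. So each term lies in $\alpha^t(G_i)$ or in $\beta^t(G_i)$; these closed subgroups commute elementwise, so their product is $G_i$. If $x=\alpha^t(a)=\beta^t(b)$ lies in both, then $\beta^t(x)=\beta^t\alpha^t(a)=1$ and $\alpha^t(x)=\alpha^t\beta^t(b)=1$, so every term is trivial and $x=1$. By (F2), $G_i=\alpha^t(G_i)\times\beta^t(G_i)$. As $G_i$ is indecomposable, $\alpha^t$ or $\beta^t$ is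 trivial. If $\beta^t$ is trivial, then $G_i=\alpha^t(G_i)$, so $\alpha$ is surjective; and $\alpha(x)=1$ gives $x=\beta(x)=\dots=\beta^t(x)=1$, so $\alpha$ is injective.

\medskip
\emph{Step 2. Matching the nonabelian factors.} Let $G_i$ be nonabelian. Pick $1\ne d\in D_i$ and $j$ with $\rho_j(d)\ne1$. By \eqref{eq:onD} and $\rho_j^2=\rho_j$, all positive powers of $\alpha$ send $d$ to $\rho_j(d)\neq1$. So $\alpha$ is not nilpotent; hence $\alpha$ is bijective and $\beta$ is nilpotent. On $D_i$ the map $\beta=\rho'_j$ is idempotent and nilpotent, hence trivial, that is, $D_i\subseteq H_j$. As $D_i\ne1$ and distinct $H_k$ intersect trivially, $j$ is the only index with $D_i\subseteq H_j$; put $h(i)=j$. By Lemma~\ref{lem:complement}, $\rho_j(G_i)\cong G_i$ is a nontrivial direct factor of the indecomposable group $H_j$. So $H_j=\rho_j(G_i)\cong G_i$, and $D(H_j)=\rho_j(D_i)=D_i$.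

The map $h$ is injective: if $h(i)=h(i')$, then $1\ne D_i=D_{i'}\subseteq G_i\cap G_{i'}$, so $i=i'$. If $j$ is not in the image of $h$, then every $D_i$ lies in $\ker\rho_j$ (for abelian $G_i$ because $D_i=1$), so $D\subseteq\ker\rho_j$ and $D(H_j)=\rho_j(D)=1$; thus $H_j$ is abelian. So $h$ is a bijection between the nonabelian indices with $G_i\cong H_{h(i)}$. In particular $H_N\cong G_N$, and Step~0 applies to $H_N$ as well.

\medskip
\emph{Step 3. The abelian factors.} An isomorphism $G_N\cong H_N$ does not by itself allow us to cancel these groups, so we show that $G_A$ is a complement to $H_N$. Let $\pi_N$, $\rho_N$, $\rho_A$ be the projections onto $G_N$, $H_N$, $H_A$, and put $\lambda=\pi_N\rho_N|_{G_N}$ and $\nu=\pi_N\rho_A|_{G_N}$, so that $g=\lambda(g)\nu(g)$ for $g\in G_N$. Since $H_A$ is central in $G$, we have $\nu(G_N)\subseteq Z(G_N)$, and by Step~0 some power $\nu^t$ is trivial. Then $\lambda$ is bijective. If $\lambda(g)=1$, then $g=\nu(g)=\dots=\nu^t(g)=1$. And $\lambda(y)=y\nu(y)^{-1}$ gives the telescoping product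
\[
\lambda\big(g\,\nu(g)\cdots\nu^{t-1}(g)\big)=\prod_{k=0}^{t-1}\nu^k(g)\,\nu^{k+1}(g)^{-1}=g.
\]
By Lemma~\ref{lem:complement}, $H_N=\rho_N(G_N)\times R$ with $R=H_N\cap G_A$. The group $R$ is central, so the projection $H_N\to R$ is a homomorphism into $Z(H_N)$. It is nilpotent by Step~0 and idempotent, hence trivial. So $H_N\cap G_A=1$. Also $\pi_N(H_N)\supseteq\lambda(G_N)=G_N$, so $H_NG_A=G$. By (F2), $G=H_N\times G_A$, and $G_A\cong G/H_N\cong H_A$. The known Krull--Schmidt property of abelian profinite groups, applied to the two decompositions of $G_A\cong H_A$, gives a bijection between the abelian indices that matches isomorphic factors. Together with Step~2, this proves Theorem~\ref{thm:C}. \qed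

\begin{remark}\label{rem:break}
Here is where the proof breaks down for the group $G=H(V_1)\times H(T_2)$ of Theorem~\ref{thm:A}. Pull the second decomposition back along $\Theta$, and take $G_i=H(V_1)$ and $H_j=\Theta^{-1}(H(T_1))$. Undoing the two shears gives $\theta^{-1}(x,y)=(x+\sigma y,\ y-\sigma(x+\sigma y))$, and $\theta(z,0)=(z-\sigma^2z,\sigma z)$. Hence
\[
\alpha(z,w,a)=(z-\sigma^2z,\,w,\,a),\qquad\beta(z,w,a)=(\sigma^2z,\,0,\,0).
\]
The map $\alpha$ is the identity on the commutator subgroup, so it is not nilpotent, but it kills $(\mathbf{1},0,0)$; and $\beta$ fixes this element. The dichotomy of Step~1 fails. On the dual side, the character $y(u)=c(u)/p$ of $V_1$ has order $p$, satisfies $y\circ\sigma=y$, and equals $p^h\phi_h$ with $\phi_h(u)=u_h/p^{h+1}$ for every $h\ge1$. An element of order $p$ that is divisible by every power of $p$ satisfies an inclusion of the form \eqref{eq:height} at no cost, and finite exponent is what rules such elements out.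
\end{remark}

\begin{thebibliography}{9}

\bibitem{BN}
Tamar Bar-On and Nikolay Nikolov,
\emph{Krull-Schmidt Theorem for small profinite groups},
arXiv:2412.07699 (2024).

\end{thebibliography}
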